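# Rotating around a free splitting: acylindrical hyperbolicity of $\mathrm{Out}(A_1*\dots*A_n)$ for $n\ge 3$

## 1. A tree $W$, a twist $\tau$ fixing it, and a coordinate on all other splittings

Take a free product $G=P*Q$ of nontrivial groups, where $P$ is itself a free product of at least two nontrivial groups. Let $W$ be the Bass–Serre tree of $P*Q$. It has one orbit of edges, represented by $e=[v_P,v_Q]$ with $\mathrm{Stab}(v_P)=P$ and $\mathrm{Stab}(v_Q)=Q$, and edge stabilizers are trivial. For $c\in P$ let $\tau$ be the automorphism of $G$ with
$$\tau(p)=cpc^{-1}\ (p\in P),\qquad \tau(q)=q\ (q\in Q).$$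
It maps $P$ to $P$ and $Q$ to $Q$, so it carries $W$ to itself.

View $W$ as one vertex of a graph $X$ whose vertices are all the trees obtained from splittings of $G$ as a one-edge graph of groups with trivial edge group (precise definition in Section 7). The proof turns on the following object. If $c\in P$ is chosen with care, there is a function $x$ from the vertices of $X$ other than $W$ to $\mathbb Z$ such that
$$|x(U_1)-x(U_2)|\le 1\quad\text{for adjacent } U_1,U_2\neq W, \tag{1}$$
$$x(\tau^mU)=x(U)+m\quad\text{for all } U\ne W,\ m\in\mathbb Z. \tag{2}$$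
By (1) and (2), a path from $U$ to $\tau^mU$ that avoids $W$ has length at least $|m|$. On the other hand $d(U,\tau^mU)\le 2d(U,W)$ for every $m$, because $\tau$ fixes $W$. So $\tau$ behaves like a rotation about $W$: for large $m$, the short way from $U$ to $\tau^m U$ goes through $W$.

This answers the following question, posed in R. A. Lyman, "Train Tracks on Graphs of Groups and Outer Automorphisms of Hyperbolic Groups", arXiv:2005.00164 (2020). Let $G=A_1*\dots*A_n$ be a finitely generated free product of $n\ge3$ nontrivial groups. *Is $\mathrm{Out}(G)$ acylindrically hyperbolic?* Two related results: Healy showed that $\mathrm{Out}$ of a free product of $n\ge 4$ copies of $\mathbb Z/2$ is acylindrically hyperbolic, and Genevois and Horbez showed that $\mathrm{Aut}(H)$ is acylindrically hyperbolic for every finitely generated $H$ with infinitely many ends. We shall see that the answer to the question is yes.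

The plan is to move $W$ to another vertex $\eta W$ by some $\eta$, and then to study $\varphi=\tau^{n_0}\eta$. The orbit $\varphi^jW$ will lie on a line which makes a huge turn, measured by $x$, at each $\varphi^jW$. Hence geodesics between far away points of this line, and also between points near them, must pass *exactly* through the vertices $\varphi^jW$ in between.

## 2. Acylindrical hyperbolicity, WPD elements, and the statements

**Definition (acylindrical, loxodromic, non-elementary).** An action of a group by isometries on a metric space is *acylindrical* if for every $\varepsilon>0$ there are $R,N$ such that for all points $y,z$ with $d(y,z)\ge R$ at most $N$ group elements $g$ satisfy $d(y,gy)\le\varepsilon$ and $d(z,gz)\le\varepsilon$. For an action on a hyperbolic space, $g$ is *loxodromic* if $m\mapsto g^my$ is a quasi-isometric embedding of $\mathbb Z$. It then has a pair of endpoints on the Gromov boundary. The action is *non-elementary* if the limit set of the group has more than two points. A group is *acylindrically hyperbolic* (AH) if it admits a non-elementary acylindrical action by isometries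 on a Gromov-hyperbolic geodesic metric space.

**Definition (WPD).** A loxodromic element $\varphi$ of a group $\Gamma$ acting on a hyperbolic space is *WPD* if for every point $y$ and every $\varepsilon>0$ there is $M\ge1$ such that only finitely many $h\in\Gamma$ satisfy $d(y,hy)\le\varepsilon$ and $d(\varphi^My,h\varphi^My)\le\varepsilon$.

For example, let $F_2$ act on its Cayley tree. The action is free and the tree is locally finite, so only finitely many $h$ satisfy $d(y,hy)\le\varepsilon$, and every nontrivial element is loxodromic and WPD. Let instead $\mathbb Z\times\mathbb Z$ act on a line through its first coordinate. Then $(1,0)$ is loxodromic but not WPD, since all $(0,n)$ fix every point.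

We quote the following.

* **(Ho)** C. Horbez, *Hyperbolic graphs for free products, and the Gromov boundary of the graph of cyclic splittings*, J. Topol. 9 (2016): for countable $G=A_1*\dots*A_k*F_r$, the graph of free splittings of $G$ relative to $\{[A_1],\dots,[A_k]\}$ is connected and Gromov hyperbolic.
* **(Os)** D. Osin, *Acylindrically hyperbolic groups*, Trans. AMS 368 (2016): a group is AH iff it is not virtually cyclic and acts on a hyperbolic space with a loxodromic WPD element. In a non-elementary acylindrical action on a hyperbolic space, every infinite normal subgroup acts non-elementarily. A group acting acylindrically and non-elementarily contains loxodromic elements with disjoint pairs of endpoints.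
* **(DGO)** Dahmani–Guirardel–Osin, Mem. AMS 245 (2017): in an acylindrical action, each loxodromic $g$ lies in a unique maximal virtually cyclic subgroup $E(g)$, which is the stabilizer of its pair of endpoints. Hence $E(g)$ contains the centralizer of $g$.
* **(BF)** Bestvina–Feighn, Adv. Math. 256 (2014): fully irreducible elements of $\mathrm{Out}(F_n)$ are loxodromic and WPD on the hyperbolic free factor complex. Hence $\mathrm{Out}(F_n)$ is AH for $n\ge3$.
* Classical facts: Bass–Serre theory; the Kurosh and Grushko–Neumann theorems; Nielsen's theorem that for any basis $X',Y'$ of the free group $F(X,Y)$, the commutator $[X',Y']$ is conjugate to $[X,Y]^{\pm1}$. For one case of Theorem 3 we also use Fouxe-Rabinovitch's generators, stated there.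

**Theorem 1.** Let $G=A_1*\dots*A_n$ be finitely generated, $A_i\neq1$, $n\ge3$. Then $\mathrm{Out}(G)$ is AH.

Theorem 1 follows from a relative statement. Let $G=A_1*\dots*A_k*F_r$ be countable, with $A_i\ne1$ arbitrary and $F_r$ free of finite rank $r$ on $t_1,\dots,t_r$. Let $\mathcal F=\{[A_1],\dots,[A_k]\}$ be the set of conjugacy classes of the $A_i$. Let $\Gamma=\mathrm{Out}(G,\mathcal F)$ be the group of outer automorphisms permuting $\mathcal F$. Let $N\le\Gamma$ consist of the classes of automorphisms whose restriction to each $A_i$ agrees with some inner automorphism of $G$, depending on $i$. Consider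

> (H) every $A_i$ has a finite subset $E_i$ whose pointwise stabilizer in $\mathrm{Aut}(A_i)$ is finite.

(H) holds if all $A_i$ are finitely generated: take finite generating sets, with trivial stabilizer. The group $\mathbb Q$ is not finitely generated, but $E=\{1\}$ works, since an automorphism of $\mathbb Q$ fixing $1$ is the identity. An infinite direct sum of copies of $\mathbb Z/2$ violates the condition: a finite set spans a finite-dimensional subspace over the field with two elements, and the automorphisms fixing this subspace pointwise and preserving a complement form an infinite group.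

**Theorem 2.** Let $k\ge1$ and $k+r\ge3$. Then $\mathrm{Out}(G,\mathcal F)$ is AH if and only if (H) holds. If (H) holds, every subgroup $\Gamma'$ with $N\le\Gamma'\le\Gamma$ is AH.

**Theorem 3.** Let $G$ be finitely generated with Grushko decomposition $G_1*\dots*G_k*F_r$ ($G_i\neq1$ freely indecomposable, $\not\cong\mathbb Z$), $k+r=2$. Then $\mathrm{Out}(G)$ is AH iff $G\cong F_2$, or $G=G_1*G_2$ and one of $\mathrm{Aut}(G_1),\mathrm{Aut}(G_2)$ is finite while the other is AH. In particular $\mathrm{Out}(G_1*\mathbb Z)$ is never AH, and "$n\ge3$" in Theorem 1 cannot be replaced by "$n\ge2$".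

The subgroup $N$ is normal in $\Gamma$. Indeed, let $\Phi|_{A_i}=\mathrm{ad}(g_i)|_{A_i}$ for all $i$, and let $\Psi$ represent an element of $\Gamma$. (We write $\mathrm{ad}(g)$ or $\mathrm{ad}_g$ for $y\mapsto gyg^{-1}$.) Given $j$, there are $i$ and $g$ with $\Psi^{-1}(A_j)=gA_ig^{-1}$. For $y\in A_j$ write $\Psi^{-1}(y)=gag^{-1}$ with $a\in A_i$. Then $\Phi(gag^{-1})=\Phi(g)g_i\,a\,g_i^{-1}\Phi(g)^{-1}$ is the conjugate of $\Psi^{-1}(y)$ by $\Phi(g)g_ig^{-1}$, so $\Psi\Phi\Psi^{-1}(y)$ is the conjugate of $y$ by $\Psi(\Phi(g)g_ig^{-1})$, an element that does not depend on $y\in A_j$.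

The next lemma packages the quoted facts for all the negative results.

**Lemma 4.** Let $\Lambda$ act acylindrically and non-elementarily on a hyperbolic space, and let $N_1\trianglelefteq\Lambda$ be infinite. Then $N_1$ contains loxodromic elements $g,h$ such that $C_\Lambda(g)\cap C_\Lambda(h)$ is finite.

*Proof.* By (Os), $N_1$ acts non-elementarily, hence contains loxodromic $g,h$ with disjoint pairs of endpoints. By (DGO) it suffices that $E(g)\cap E(h)$ is finite. If it is infinite, it has finite index in both virtually cyclic groups $E(g),E(h)$, so it contains nontrivial powers of $g$ and of $h$. Being itself virtually cyclic, it contains a common nontrivial power $g^a=h^b$. That element is loxodromic with the endpoints of $g$ and also those of $h$, a contradiction. $\square$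

## 3. Trees with trivial edge stabilizers

All trees are simplicial and all actions are without inversions. An element (or subgroup) is *elliptic* if it fixes a vertex. A non-elliptic element is *hyperbolic* and translates along an axis. We write $[x,y]=xyx^{-1}y^{-1}$. Let $U$ be a tree with trivial edge stabilizers.

**(F1)** *A nontrivial elliptic element fixes exactly one point, a vertex.* If it fixed two points it would fix the segment between them, hence an edge.

**(F2)** *If $x,y\ne1$ are elliptic with distinct fixed points $p\neq q$, then $xy$ is hyperbolic.* The element $x$ does not fix the first edge of $[p,q]$, so $[q,p]\cup[p,xq]$ is a geodesic from $q$ to $xq=xyq$. Let $\epsilon$ be the first edge of $[q,p]$. This geodesic arrives at $xq$ along $x\epsilon$, and its image under $xy$ leaves $xq$ along $xy\epsilon\neq x\epsilon$, because $y\epsilon\ne\epsilon$. So the translates of $[q,xyq]$ by powers of $xy$ form a locally injective path, that is, a line on which $xy$ translates. The axis of $xy$ contains $[q,p]\cup[p,xq]$.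

**(F3)** *If $x,y$ are hyperbolic and do not commute, their axes have bounded overlap.* Replacing $y$ by $y^{-1}$ if necessary, both translate in the same direction on the overlap. Suppose it contains a segment of length $\ell(x)+\ell(y)+1$, where $\ell$ is translation length. Both $xy$ and $yx$ move its first edge $\ell(x)+\ell(y)$ steps along it, so $(yx)^{-1}xy=[x^{-1},y^{-1}]$ fixes an edge. Hence it is trivial, and $x$ and $y$ commute.

**(F4)** *In $G=A_1*\dots*A_k*F_r$ distinct conjugates of the factors $A_j$ meet trivially, and $N_G(A_j)=A_j$.* Let $G$ act on the Bass–Serre tree of the graph of groups with a central vertex of trivial group, one edge with trivial group to a leaf with group $A_j$ for each $j$, and $r$ loops at the center with trivial edge groups. The conjugates of the $A_j$ are the nontrivial vertex stabilizers. Two distinct ones fix distinct vertices, so an element in both is trivial by (F1). An element normalizing $A_j$ fixes the unique fixed point of $A_j$.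

**Proof that Theorem 2 implies Theorem 1.** Each $A_i$ in Theorem 1 is finitely generated. Refine to a Grushko decomposition $G=G_1*\dots*G_k*F_r$, with $G_i$ freely indecomposable, nontrivial, $\not\cong\mathbb Z$, and finitely generated. Each of the $n$ nontrivial groups contributes at least one factor, so $k+r\ge n\ge3$. Let $\mathcal F=\{[G_i]\}$ and $\Phi\in\mathrm{Aut}(G)$. By Kurosh's theorem $\Phi(G_i)$ lies in a conjugate of some $G_j$, and $\Phi^{-1}(G_j)$ lies in a conjugate of some $G_l$. So $G_i$ lies in a conjugate of $\Phi^{-1}(G_j)$, and that conjugate lies in a conjugate of $G_l$. By (F4) the last conjugate is $G_i$ itself, so all these inclusions are equalities and $\Phi(G_i)$ is a conjugate of $G_j$. Thus $\Phi$, and likewise $\Phi^{-1}$, maps $\mathcal F$ to itself, and $\mathrm{Out}(G)=\mathrm{Out}(G,\mathcal F)$. If $k=0$, use (BF). If $k\ge1$, then (H) holds and Theorem 2 applies. $\square$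

**Lemma 5 (rigidity).** Let $G=P*Q$ with $P,Q\ne1$ and Bass–Serre tree $W$. Let $U$ be a minimal $G$-tree, not a point, with trivial edge stabilizers and one orbit of edges. If $P$ and $Q$ are elliptic in $U$, then $U\cong W$ equivariantly.

*Proof.* Let $P$ fix $v$ and $Q$ fix $u$. Since $U$ is minimal and not a point, $G$ has no global fixed point, so $u\neq v$. Map $W\to U$ equivariantly by sending $e$, subdivided into $d(u,v)$ edges, onto $[v,u]$. The edges of $W$ at $v_P$ are the $pe$, $p\in P$, and their images start with the edges $p\varepsilon$, where $\varepsilon$ is the first edge of $[v,u]$. These are distinct because edge stabilizers are trivial. The same holds at $v_Q$, and inside $e$ the map follows a geodesic. So the map is locally injective, hence injective. It is onto by minimality. Thus $U$ is $W$ with each edge subdivided into $d(u,v)$ edges, which lie in distinct orbits. As there is one orbit, $d(u,v)=1$. $\square$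

If $\Phi$ is an automorphism of $G$ and $U$ a $G$-tree, $\Phi\cdot U$ denotes $U$ with the new action $g*x=\Phi^{-1}(g)x$. Up to isomorphism it depends only on the outer class. Inverting an equivariant isomorphism $W\to\Phi\cdot W$, we see that $\Phi\cdot W\cong W$ means: there is an automorphism $F$ of the tree $W$ with $F(gx)=\Phi(g)F(x)$.

**Lemma 6 (normalized representatives).** Let $G=P*Q$ with $P,Q\ne1$. An element normalizing both $P$ and $Q$ is trivial. Suppose that $\Sigma_0\in\mathrm{Aut}(G)$ and an automorphism $F_0$ of $W$ satisfy $F_0(gx)=\Sigma_0(g)F_0(x)$, and $F_0$ does not exchange the two vertex orbits. Then the outer class of $\Sigma_0$ contains exactly one $\Sigma$ with $\Sigma(P)=P$ and $\Sigma(Q)=Q$, and there is $F$ fixing $v_P,v_Q$ with $F(gx)=\Sigma(g)F(x)$.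

*Proof.* An element normalizing $P$ and $Q$ fixes their unique fixed points $v_P,v_Q$, hence the edge $e$, so it is trivial. In particular two representatives $\Sigma$, $\mathrm{ad}_g\Sigma$ that both preserve $P$ and $Q$ coincide. For existence, $F_0(e)=ge$ for some $g$. Put $F=g^{-1}F_0$ and $\Sigma=\mathrm{ad}_{g^{-1}}\Sigma_0$. Then $F(g'x)=\Sigma(g')F(x)$ and $F(e)=e$, and $F$ fixes $v_P,v_Q$ because vertex orbits are preserved. Comparing stabilizers, $\Sigma(P)=P$ and $\Sigma(Q)=Q$. $\square$

## 4. Two factors by hand: proof of Theorem 3

The smallest case is $\mathbb Z/2*\mathbb Z/2$. As we shall see, its $\mathrm{Out}$ is finite, so it is not AH. In general we use two facts.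

(i) *A finite-index subgroup of an AH group is AH.* Restrict the action: it stays acylindrical, and suitable powers of two loxodromic elements with disjoint endpoint pairs lie in the subgroup.

(ii) *In an AH group two infinite normal subgroups $N_1,N_2$ cannot commute.* Otherwise $N_2\le C(g)\cap C(h)$ for the $g,h\in N_1$ of Lemma 4, which is finite. In particular an AH group is not a direct product of two infinite groups.

A finite group is not AH, since it has bounded orbits.

**Case $k=0$, $r=2$.** $\mathrm{Out}(F_2)\cong GL_2(\mathbb Z)$ is virtually a non-abelian free group, hence a hyperbolic group that is not virtually cyclic. On its Cayley graph an infinite-order element is loxodromic, and it is WPD because the action is free on vertices and the graph is locally finite. By (Os) the group is AH.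

**Case $k=2$, $r=0$.** Let $G=G_1*G_2$ with Bass–Serre tree $W$. Every automorphism $\Phi$ permutes the conjugacy classes of $G_1,G_2$ (Kurosh, as in Section 3), so $G_1$ and $G_2$ are elliptic in $\Phi\cdot W$ and Lemma 5 gives $\Phi\cdot W\cong W$. The classes not exchanging vertex orbits form a subgroup of index at most $2$. By Lemma 6 each has a unique representative preserving $G_1$ and $G_2$, and every pair of automorphisms of $G_1,G_2$ extends to such a representative. So $\mathrm{Aut}(G_1)\times\mathrm{Aut}(G_2)$ has index at most $2$ in $\mathrm{Out}(G)$. The index is $2$ only if some automorphism takes $G_1$ to a conjugate of $G_2$, so only if $G_1\cong G_2$.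

If both automorphism groups are infinite, (i) and (ii) show that $\mathrm{Out}(G)$ is not AH. If both are finite, $\mathrm{Out}(G)$ is finite, hence not AH. If exactly one is finite, say $\mathrm{Aut}(G_1)$, then $G_1\not\cong G_2$ and $\mathrm{Out}(G)=\mathrm{Aut}(G_1)\times\mathrm{Aut}(G_2)$. If $\mathrm{Aut}(G_2)$ is AH, let the product act through the projection, whose kernel is finite: the action is acylindrical and non-elementary. Conversely, $\mathrm{Aut}(G_2)$ has finite index in the product, so (i) applies.

**Case $k=1$, $r=1$.** Let $G=A*\langle t\rangle$. By Fouxe-Rabinovitch's theorem (see McCullough–Miller, *Symmetric automorphisms of free products*, Mem. AMS 122 (1996)), $\mathrm{Aut}(G)$ is generated by $\mathrm{Aut}(A)$ (extended by $t\mapsto t$); by $t\mapsto t^{-1}$, $t\mapsto ta$, $t\mapsto at$ ($a\in A$, identity on $A$); and by the partial conjugation of $A$ by $t$, which is the inner automorphism $\mathrm{ad}_t$. The automorphisms $\Phi$ with $\Phi(A)=A$ and $\Phi(t)\in At^{\pm1}A$ are closed under composition, and each generator and its inverse is of this form or inner. So every outer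 class has such a representative.

If $\Phi$ and $\mathrm{ad}_g\Phi$ both have this form, then $g\in N_G(A)=A$, and $\Phi(t)$ and $g\Phi(t)g^{-1}$ have the same exponent of $t$. So the exponent is well defined on classes. It is multiplicative, and the classes with exponent $+1$ form a subgroup of index $2$. If $\Phi(t)=bta'$, composing with $\mathrm{ad}_{b^{-1}}$ we get a representative of the form
$$\Phi_{a,\alpha}:\quad \Phi_{a,\alpha}|_A=\alpha\in\mathrm{Aut}(A),\quad t\mapsto ta .$$
Since $\Phi_{a,\alpha}(tb)=ta\,\alpha(b)$, we have $\Phi_{a,\alpha}\Phi_{b,\beta}=\Phi_{a\alpha(b),\alpha\beta}$. If $\Phi_{a,\alpha}=\mathrm{ad}_g$, then $g\in A$ and $gtg^{-1}=ta$, so $g=1$ by normal forms. Thus the subgroup is $A\rtimes\mathrm{Aut}(A)$.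

If $A$ is finite, $\mathrm{Out}(G)$ is finite, hence not AH. If $A$ is infinite, consider the normal subgroup $\{(a,1)\}$. Comparing $(b,\beta)(a,1)=(b\beta(a),\beta)$ with $(a,1)(b,\beta)=(ab,\beta)$, we see that its centralizer is $\{(b,\mathrm{ad}_b^{-1}):b\in A\}$. These are commuting infinite normal subgroups, so by (i) and (ii) $\mathrm{Out}(G)$ is not AH.

For the last assertion, take $G=\mathbb Z/2*\mathbb Z/2$: by the case $k=2$ its $\mathrm{Out}$ is finite. $\square$

## 5. Infinite centralizers, and the converse in Theorem 2

From here on $k\ge1$ and $k+r\ge3$. Put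
$$Q=A_1,\qquad P=A_2*\dots*A_k*\langle t_1\rangle*\dots*\langle t_r\rangle,\qquad G=P*Q .$$
So $P$ is a free product of $k+r-1\ge2$ nontrivial groups, called its *factors*. In particular $P$ is infinite with trivial center. Let $W$ be the Bass–Serre tree of $P*Q$.

A natural first attempt is to take a hyperbolic graph of splittings, produce a loxodromic $\varphi$ by composing enough conjugations of factors, and hope that it is WPD. Here is where this stops. Let $A_1=\mathbb Z^2$, $q=(1,0)$, and $G=A_1*A_2*A_3$. Let $\Phi$ be a composition of partial conjugations $A_j\to g_jA_jg_j^{-1}$ whose conjugators lie in $G_q=\langle q\rangle*A_2*A_3$. Such a $\Phi$ maps $G_q$ into itself and is given on each $A_j$ by conjugation by an element of $G_q$. Consider the automorphisms $\sigma_n$ fixing $(1,0)$, with $(0,1)\mapsto(n,1)$, and the identity on $A_2,A_3$. They fix $G_q$ pointwise and preserve $A_1$, so they commute with $\Phi$. They also preserve $P$ and $Q$, so they fix $W$. Hence each $\sigma_n$ fixes every $\varphi^MW=\varphi^M\sigma_nW$, where $\varphi$ is the class of $\Phi$. The $\sigma_n$ define infinitely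 many outer classes (Lemma 6), so the finiteness in the definition of WPD fails at $y=W$ for all $\varepsilon$ and $M$. A good $\varphi$ must involve enough letters of each $A_i$ to rigidify $A_i$ up to finite ambiguity, and condition (H) says that finitely many letters suffice. When (H) fails, the same computation rules out every action.

**Lemma 7.** For $p\in P$ let $\tau_p$ be the class of the automorphism equal to $\mathrm{ad}_p$ on $P$ and to the identity on $Q$. Then $\tau_p\in N$, $\tau_pW\cong W$, and $p\mapsto\tau_p$ is injective. So $\mathrm{Stab}_\Gamma(W)\cap N$ and $N$ are infinite, whether or not (H) holds.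

*Proof.* The restriction to each $A_i$ is conjugation by $p$ or the identity, so $\tau_p\in N$. The automorphism preserves $P$ and $Q$, hence $W$. The map $p\mapsto \tau_p$ is a homomorphism. If $\tau_p$ is trivial, its representative is $\mathrm{ad}_g$ for some $g$ normalizing $P$ and $Q$. Then $g=1$ by Lemma 6, and $p\in Z(P)=1$. $\square$

**Proof of the "only if" part of Theorem 2.** Suppose $\Gamma$ is AH and (H) fails for $A_i$: the pointwise stabilizer $S_E\le\mathrm{Aut}(A_i)$ of every finite $E\subset A_i$ is infinite. Fix a non-elementary acylindrical action of $\Gamma$ on a hyperbolic space. Since $N$ is infinite and normal, Lemma 4 gives $g,h\in N$ with $C_\Gamma(g)\cap C_\Gamma(h)$ finite. We contradict this.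

**Step 1: an infinite group commuting with $g$ and $h$.** Represent $g$ by $\Phi$ with $\Phi|_{A_j}=\mathrm{ad}(g_j)|_{A_j}$ for each $j$, and $h$ by $\Psi$ with $\Psi|_{A_j}=\mathrm{ad}(h_j)|_{A_j}$. Let $E\subset A_i$ be the finite set of $A_i$-letters in the normal forms of all $g_j,h_j,\Phi(t_j),\Psi(t_j)$. Extend $\sigma\in S_E$ to $G$ by the identity on the other factors; it fixes all these elements. For $y\in A_j$ we have $\sigma^{-1}(y)\in A_j$, so
$$\sigma\Phi\sigma^{-1}(y)=\sigma\bigl(g_j\,\sigma^{-1}(y)\,g_j^{-1}\bigr)=\sigma(g_j)\,y\,\sigma(g_j)^{-1}=g_jyg_j^{-1}=\Phi(y),$$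
and $\sigma\Phi\sigma^{-1}(t_j)=\sigma(\Phi(t_j))=\Phi(t_j)$. So $\sigma$ commutes with $\Phi$, and likewise with $\Psi$.

**Step 2: this group embeds in $\Gamma$.** Suppose the extension of $\sigma$ is $\mathrm{ad}_y$. Then $y$ centralizes the free product $H$ of the other factors, of which there are at least two. In the Bass–Serre tree of $G=A_i*H$ the element $y$ fixes the unique vertex fixed by $H$, so $y\in H$. Hence $y\in Z(H)=1$ and $\sigma=1$.

So the infinite group $S_E$ embeds in the finite group $C_\Gamma(g)\cap C_\Gamma(h)$, a contradiction. $\square$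

## 6. An element of $P$ that is elliptic only when all of $P$ is

The coordinate $x$ will be read off the axis of an element $c\in P$, so we need $c\in P$ to be hyperbolic in every splitting other than $W$. Not every $c$ does this. An element of a single $A_i$ is always elliptic. If $P=A_2*A_3*A_4$, any $c\in A_2*A_3$ is elliptic in the Bass–Serre tree of $(A_2*A_3)*(A_1*A_4)$, which is not $W$: there $A_2*A_3$ is a full vertex stabilizer, while in $W$ it fixes only $v_P$, whose stabilizer $P$ is larger. An iterated commutator through all factors works.

**Lemma 8.** Let a group act on a tree $U$ with trivial edge stabilizers, and let $x,y$ be elements with $[x,y]\ne1$ elliptic. Then $\langle x,y\rangle$ fixes a vertex.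

*Proof.* Suppose $J=\langle x,y\rangle$ fixes no vertex. By Bass–Serre theory and finite generation, $J=J_1*\dots*J_p*F_q$, where the $J_i\neq1$ are vertex stabilizers in $J$ and every nontrivial vertex stabilizer is conjugate to some $J_i$. By Grushko, $\sum d(J_i)+q\le2$, where $d$ is the minimal number of generators.

If $p=0$, then $J$ is free and acts freely. For $q\le1$ we get $[x,y]=1$; for $q=2$ the element $[x,y]\ne1$ is hyperbolic because the action is free. Both are contradictions. If $p=1$ and $q=0$, then $J=J_1$ fixes a vertex, a contradiction.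

Otherwise $p\ge1$ and $p+q=2$, and $J=J_1*J_2'$ with $J_1$ nontrivial cyclic fixing a vertex $v$, and $J_2'$ nontrivial cyclic. By Grushko–Neumann, $F(X,Y)=F'*F''$, where the map $X\mapsto x$, $Y\mapsto y$ sends $F'$ onto $J_1$ and $F''$ onto $J_2'$. Neither is trivial, so both have rank $1$. Hence some basis $X',Y'$ of $F(X,Y)$ maps to generators $x'$ of $J_1$ and $y'$ of $J_2'$. By Nielsen's theorem $[x,y]^{\pm1}$ is conjugate to
$$[x',y']=x'\cdot(y'x'^{-1}y'^{-1}).$$
Here $x'\ne1$ fixes only $v$ and $y'x'^{-1}y'^{-1}$ fixes only $y'v$. Moreover $y'v\neq v$, since otherwise $J=\langle x',y'\rangle$ fixes $v$. By (F2) $[x,y]$ is hyperbolic, a contradiction. $\square$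

**Lemma 9.** There is $c\in P\setminus\{1\}$ such that for every $P$-tree with trivial edge stabilizers in which $A_2,\dots,A_k$ are elliptic: if $c$ is elliptic, then $P$ fixes a vertex.

*Proof.* Let $b_1,\dots,b_s$ consist of one nontrivial element of each $A_i$ ($2\le i\le k$) and all the $t_j$, one element for each factor of $P$. Put $c_1=b_1$, $c_{i+1}=[c_i,b_{i+1}]$ and $c=c_s$. Inductively, $c_i$ is a nontrivial element of the free product of the factors of $b_1,\dots,b_i$, and $b_{i+1}$ is nontrivial in another factor. So $c_{i+1}\ne1$ by normal forms.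

Suppose $c_{i+1}$ is elliptic, with fixed vertex $v$. By Lemma 8 $\langle c_i,b_{i+1}\rangle$ fixes a vertex. This group contains $c_{i+1}\ne1$, which fixes only $v$, so the vertex is $v$. Descending from $c=c_s$, we see that if $c$ is elliptic, then all the $b_i$ fix one vertex $v$. Each $A_i$ ($i\ge2$) is elliptic and contains some $b_j\neq 1$ fixing only $v$, so $A_i$ fixes $v$. The $t_j$ fix $v$ as well, hence so does $P$. $\square$

Fix such a $c$. In the example $G=Q*\langle b\rangle*\langle z\rangle$ with $b,z$ of order $2$, the recipe gives $c=[b,z]=(bz)^2$.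

## 7. The graph of free splittings and the coordinate away from $W$

**Definition (free splitting, collapse, the graph $X$).** A *free splitting* is a minimal $G$-tree, not a point, with finitely many edge orbits, trivial edge stabilizers and all $A_i$ elliptic. A *collapse* $\kappa:\hat U\to U$ shrinks each component of a $G$-invariant set of edges to a point; it is equivariant, point preimages are subtrees, and segments map monotonically onto segments. The vertices of $X$ are the free splittings with one edge orbit, up to equivariant isomorphism. Two distinct vertices are adjacent if some free splitting collapses onto both.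

For example, in $A_1*A_2*A_3$ the tree whose quotient graph of groups is a path with vertex groups $A_2,A_1,A_3$ and trivial edge groups collapses onto the tree of $(A_2*A_1)*A_3$ and onto that of $A_2*(A_1*A_3)$, so these are adjacent in $X$. The tree $W$ is a vertex of $X$: an invariant subtree contains the projection of $v_P$, which is fixed by $P$ and so equals $v_P$, and similarly it contains $v_Q$; so $W$ is minimal. The group $\Gamma$ acts on $X$ by $U\mapsto\Phi\cdot U$.

The graph $X$ is connected and hyperbolic by (Ho). Some authors use the graph $X'$ of all free splittings with edges given by collapses. Choosing a one-edge collapse $s(U)$ of each $U$ gives a $1$-Lipschitz map $X'\to X$, since if $U$ collapses to $U'$, then $s(U)$ and $s(U')$ are both collapses of $U$. The inclusion $X\to X'$ is $2$-Lipschitz, and the two maps are quasi-inverse. So (Ho) applies to both graphs.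

If $P$ is elliptic in a vertex $U$ of $X$, then $U\cong W$ by Lemma 5, because $Q=A_1$ is elliptic too. With Lemma 9, this gives:
$$c\ \text{ is hyperbolic in every vertex } U\neq W \text{ of } X. \tag{3}$$

**The coordinate.** Let $U$ be a free splitting in which $c$ is hyperbolic, with axis $\alpha_U$ ordered in the direction of translation of $c$. Let $\theta_U$ be the projection to $\alpha_U$ of the unique fixed point of $Q$. To measure the position of $\theta_U$ we need an origin, given by a reference subtree $R_U$.

* If $k\ge2$, $R_U$ is the unique fixed point of $A_2$.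
* If $k=1$, then $P=F_r$ with $r\ge2$. Fix $p\in P$ not commuting with $c$, put $d=pcp^{-1}$, and let $R_U$ be the axis of $d$. Here $[c,d]\neq1$: otherwise $c$ and $d$ lie in a common maximal cyclic subgroup $Z$ of the free group $P$, and $pZp^{-1}\cap Z\ne1$ forces $p\in Z$, so $p$ commutes with $c$.

The projection $\rho_U$ of $R_U$ to $\alpha_U$ is a point or a compact segment, by (F3) when $k=1$. Let $r_U$ be its minimal point and define
$$x(U)=\max\{m\in\mathbb Z:\ c^mr_U\le\theta_U\}.$$

As an example, take $Q*\langle b\rangle*\langle z\rangle$ as above, with $A_2=\langle b\rangle$ and $c=(bz)^2$. In the tree $U$ of $(Q*\langle b\rangle)*\langle z\rangle$ let $v'$ be the point fixed by $z$ and $v$ the adjacent vertex fixed by $Q$ and $b$. By (F2) the axis of $bz$ passes through $v',v,bv'$ in this order. Since $r_U=\theta_U=v$, we get $x(U)=0$. In the tree $U'$ of $\langle b\rangle*(Q*\langle z\rangle)$ let $v'$ be fixed by $Q$ and $z$ and let $v$ be the adjacent vertex fixed by $b$. Again the axis passes through $v',v,bv'$, but now $\theta_{U'}=v'<v=r_{U'}$, while $c^{-1}v<v'$. So $x(U')=-1$. The two trees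 are adjacent by the example after the definition, consistent with (1).

**Lemma 10.** (a) If $U_1,U_2\ne W$ are adjacent vertices of $X$, then $|x(U_1)-x(U_2)|\le1$. (b) Let $\tau=\tau_c\in N$ be the class of $p\mapsto cpc^{-1}$ on $P$, $q\mapsto q$ on $Q$. Then $\tau W=W$ and $x(\tau^mU)=x(U)+m$ for every vertex $U\neq W$ and $m\in\mathbb Z$.

*Proof of (a).* Let $\hat U$ collapse onto $U_1$ and $U_2$. An element elliptic in $\hat U$ is elliptic in its collapses, so $c$ is hyperbolic in $\hat U$ by (3), and $x(\hat U)$ is defined. Let $\kappa:\hat U\to U$ be one of the two collapses.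

**Step 1: $\kappa$ respects axes and reference objects.** Segments map monotonically onto segments, so $\kappa(\alpha_{\hat U})$ is a $c$-invariant geodesic line, that is, $\alpha_U$, and orientation is preserved. The fixed point of $Q$ maps to the fixed point of $Q$. Similarly $R_{\hat U}$ maps onto $R_U$: for $k=1$ this is the statement about axes for $d$, which is conjugate to $c$ and hence hyperbolic in both trees.

**Step 2: $\kappa$ commutes with projection to these axes.** Let $z$ be the projection of $y$ to $\alpha_{\hat U}$, and let $y'\in[y,z]$ with $\kappa(y')\in\alpha_U$, say $\kappa(y')=\kappa(z')$ with $z'\in\alpha_{\hat U}$. The subtree $\kappa^{-1}(\kappa(y'))$ contains $[y',z']$, and this segment contains $z$. So $\kappa(y')=\kappa(z)$. As $\kappa([y,z])=[\kappa(y),\kappa(z)]$, this shows $[\kappa(y),\kappa(z)]\cap\alpha_U=\{\kappa(z)\}$, so the projection of $\kappa(y)$ is $\kappa(z)$.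

**Step 3: comparing coordinates.** Hence $\theta_U=\kappa(\theta_{\hat U})$ and $\rho_U=\kappa(\rho_{\hat U})$, and by monotonicity $r_U=\kappa(r_{\hat U})$. If $c^mr_{\hat U}\le\theta_{\hat U}$, then $c^mr_U\le\theta_U$; so $x(U)\ge x(\hat U)$. If $c^mr_U\le\theta_U$, then $c^{m-1}r_U<\theta_U$, so $c^{m-1}r_{\hat U}\le\theta_{\hat U}$, since the opposite strict inequality would give $c^{m-1}r_U\ge\theta_U$. So $x(\hat U)\ge x(U)-1$. Thus both $x(U_1)$ and $x(U_2)$ lie in $\{x(\hat U),x(\hat U)+1\}$.

*Proof of (b).* $\tau W=W$ by Lemma 7, so $\tau^mU\ne W$. In $\tau^mU$ the element $g$ acts as $\tau^{-m}(g)$ does on $U$. So $c$ and $Q$ act as before, and $\alpha$, its order, and $\theta$ are unchanged. The group $A_2$ (respectively the element $d$) acts as $c^{-m}A_2c^m$ (respectively $c^{-m}dc^m$), so $R_U$ is replaced by $c^{-m}R_U$, and $r_U$ by $c^{-m}r_U$. Therefore $x(\tau^mU)=\max\{j:c^{j-m}r_U\le\theta_U\}=x(U)+m$. $\square$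

If $U$ is adjacent to $W$, then so are all the $\tau^mU$, and they are distinct by (b). So once $W$ has a neighbor, as Section 9 shows under (H), it has infinite valence. In a graph that is not locally finite, the inequality $d(Z,hZ)\le\varepsilon$ does not confine $hZ$ to a finite set. To count the elements $h$ in the definition of WPD we therefore want geodesics to pass *exactly* through prescribed vertices. The coordinate provides this.

## 8. A large jump of the coordinate forces geodesics through $W$

Geodesics of $X$ between vertices are edge paths. Let $D\ge1$ be an integer such that in each geodesic triangle with vertices in $X^{(0)}$, each vertex on a side is within $D$ of a vertex on the union of the other two sides. If triangles are $\delta$-thin, $D=\lceil\delta\rceil+1$ works, since each point of a side is within $1/2$ of a vertex of that side. Put $C=8D+4$.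

**Lemma 11.** Let $h\in\Gamma$, and let $U_1,U_2\in X^{(0)}\setminus\{hW\}$ be possibly equal. Let $\gamma_i$ be a geodesic from $hW$ to $U_i$, with first vertex $a_i$ after $hW$. If $|x(h^{-1}a_1)-x(h^{-1}a_2)|>C$, then every geodesic from $U_1$ to $U_2$ passes through $hW$.

*Proof.* Applying $h^{-1}$, we may take $h=1$. Suppose a geodesic $\beta$ from $U_1$ to $U_2$ avoids $W$. We construct a path from $a_1$ to $a_2$ of length at most $C$ that avoids $W$. By Lemma 10(a) this contradicts the hypothesis.

Let $T=D+1$, $t_i=\min(T,|\gamma_i|)$ and $y_i=\gamma_i(t_i)$. The part of $\gamma_i$ from $a_i$ to $y_i$ avoids $W$ and has length at most $T$.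

**Case 1: for both $i$, either $y_i=U_i$, or $t_i=T$ and $y_i$ is within $D$ of a vertex of $\beta$.** In the first situation let $z_i=y_i$; in the second let $z_i\in\beta$ be a vertex with $d(y_i,z_i)\le D$. A geodesic $[y_i,z_i]$ avoids $W$: in the second situation it stays within $D$ of $y_i$, while $d(y_i,W)=T>D$. Follow $\gamma_1$ from $a_1$ to $y_1$, then $[y_1,z_1]$, then $\beta$ from $z_1$ to $z_2$, then $[z_2,y_2]$, then $\gamma_2$ back to $a_2$. The part of $\beta$ has length $d(z_1,z_2)\le2(T+D)$, since $d(z_i,W)\le T+D$. The total is at most $2T+2D+2(T+D)=8D+4=C$.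

**Case 2: otherwise.** Some $y_i$, say $y_1$, is different from $U_1$ and not within $D$ of a vertex of $\beta$. Then $t_1=T$, and by the choice of $D$ applied to the triangle with sides $\gamma_1,\gamma_2,\beta$, the vertex $y_1$ is within $D$ of a vertex $z\in\gamma_2$. So $1=T-D\le d(z,W)\le T+D$. Follow $\gamma_1$ from $a_1$ to $y_1$, then a geodesic to $z$, which avoids $W$ as before, then $\gamma_2$ from $z$ to $a_2$. The length is at most $T+D+(T+D)\le C$. $\square$

## 9. A translate $\eta W$ with $\mathrm{Stab}(W)\cap\mathrm{Stab}(\eta W)$ finite

Assume (H) from now on. Write $P=B*C_0$, where $C_0$ is one factor of $P$ and $B\neq1$ is the free product of the others. We want $\eta\in N$ such that an automorphism preserving both $W$ and $\eta W$ must, up to index $2$, fix enough letters in *every* factor. Conjugating $C_0$ by one long word $w\in B*Q$ is not enough: every $\sigma\in\mathrm{Aut}(C_0)$, extended by the identity on $B*Q$, preserves $P$ and $Q$ and commutes with that conjugation. So it fixes both $W$ and its translate. We therefore use two conjugations, so that letters of $C_0$ are recorded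 too.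

**Step 1: the words.** We may take the $E_i$ nonempty with $1\notin E_i$. Choose lists of nontrivial elements of common length $m$, with repetitions allowed: $q_1,\dots,q_m\in Q$ listing $E_1$; $b_1,\dots,b_m\in B$ listing the $E_i$ with $A_i\le B$ and the $t_j\in B$; and $z_1,\dots,z_m\in C_0$ listing the corresponding set ($E_i$ or $\{t_j\}$) of $C_0$. Put
$$w=q_1b_1q_2b_2\cdots q_mb_mq_1\in B*Q,\qquad w'=q_1z_1q_1z_2\cdots q_1z_m\in C_0*Q .$$

**Step 2: the automorphism.** Let $\eta_1$ be the identity on $B*Q$ and $z\mapsto wzw^{-1}$ on $C_0$. Let $\eta_2$ be the identity on $C_0*Q$ and $b\mapsto w'bw'^{-1}$ on $B$. Both are automorphisms, since $w\in B*Q$ and $w'\in C_0*Q$ are fixed by them, so conjugation by $w^{-1}$, respectively $w'^{-1}$, on the same factor inverts them. Put $\eta=\eta_1\eta_2$. Then $\eta|_Q=\mathrm{id}$, $\eta(z)=wzw^{-1}$ on $C_0$, and $\eta(b)=\hat wb\hat w^{-1}$ on $B$, where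
$$\hat w=\eta_1(w')=\prod_{i=1}^m\bigl(q_1\,wz_iw^{-1}\bigr).$$
So $\eta$ defines an element of $N$. Put
$$u=w^{-1}\hat w=(w^{-1}q_1w)z_1(w^{-1}q_1w)z_2\cdots(w^{-1}q_1w)z_m\,w^{-1},\qquad R=w^{-1}\eta(P)w .$$
As $\eta$ is an automorphism, $\eta(P)=\eta(C_0)*\eta(B)$, and therefore $R=C_0*uBu^{-1}$.

**Step 3: the normal form of $u$.** We have
$$w^{-1}q_1w=q_1^{-1}b_m^{-1}q_m^{-1}\cdots q_2^{-1}b_1^{-1}\,q_1\,b_1q_2\cdots q_mb_mq_1,$$
which is reduced in $P*Q$ and begins and ends with letters in $Q$. Also $w^{-1}$ begins and ends with $q_1^{-1}$. So the normal form of $u$ in $P*Q$ is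
$$u=s_1p_1s_2p_2\cdots p_{l-1}s_l,\qquad s_i\in Q\setminus1,\ p_i\in P\setminus1,$$
where the $s_i$ contain every $q_j^{\pm1}$ for some sign, and the $p_i$ contain every $b_j^{\pm1}$ for some sign and every $z_j$. For instance, if $m=1$ and $q,b,z$ have order $2$, then $w=qbq$, $w^{-1}qw=qbqbq$ and $u=qbqbq\,z\,qbq$.

**Step 4: the subtree $W_R$.** Let $\pi$ be the path in $W$ from $v_P$ to $uv_P$:
$$v_P,\ v_Q,\ s_1v_P,\ s_1p_1v_Q,\ s_1p_1s_2v_P,\ \dots,\ uv_P .$$
Consecutive vertices are adjacent, since $s_i$ fixes $v_Q$ and $p_i$ fixes $v_P$. It is reduced, since $s_i\notin P$ and $p_i\notin Q$. The group $C_0$ fixes $v_P$, and $uBu^{-1}$ fixes $uv_P$.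

**Lemma 12.** $W_R:=R\pi$ is the smallest $R$-invariant subtree of $W$. The quotient $W_R/R$ is the segment $\pi$, and interior vertices of $\pi$ have valence $2$ in $W_R$.

*Proof.* Let $Y$ be the Bass–Serre tree of $R=C_0*uBu^{-1}$ with its edge subdivided into $|\pi|$ edges. The $R$-equivariant map $Y\to W$ sending the subdivided edge to $\pi$ is locally injective: at the ends of the subdivided edge because edge stabilizers in $W$ are trivial, and inside it because $\pi$ is reduced. So it is injective with image $R\pi$. In $Y$ the statements about the quotient and valences hold by construction. Finally, let $Y'$ be any $R$-invariant subtree of $W$. The projection of $v_P$ to $Y'$ is fixed by $C_0\neq1$, hence equals $v_P$; in the same way $uv_P\in Y'$. So $\pi\subset Y'$ and $R\pi\subset Y'$. $\square$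

**Lemma 13.** $\mathrm{Stab}_\Gamma(W)\cap\mathrm{Stab}_\Gamma(\eta W)$ is finite. In particular $\eta W\ne W$.

*Proof.* Let $\mathcal K=\mathrm{Stab}_\Gamma(W)\cap\mathrm{Stab}_\Gamma(\eta W)$.

**Step 1: normalized representatives.** An element of $\mathcal K$ has a representative $\Sigma$ with an automorphism $F$ of $W$ such that $F(gx)=\Sigma(g)F(x)$. We claim that $F$ does not exchange the vertex orbits. Otherwise $\Sigma(Q)$ is conjugate to $P$. As $\Sigma(Q)$ is a conjugate of some $A_j$, this $A_j$ is conjugate to $P$. Here $j\ne1$, because the unique fixed points of $P$ and of conjugates of $Q$ lie in different orbits. So $j\ge2$, $A_j\le P$ and $gA_jg^{-1}=P$ for some $g$. As $A_j$ fixes only $v_P$, the group $P=gA_jg^{-1}$ fixes only $gv_P$. So $gv_P=v_P$, $g\in P$, and $A_j=P$, contradicting that $P$ has at least two factors. By Lemma 6 we may take the unique $\Sigma$ in its class with $\Sigma(P)=P$, $\Sigma(Q)=Q$, and $F$ fixing $v_P$ and $v_Q$. These $\Sigma$ form a group, which we identify with $\mathcal K$. The map $F=F_\Sigma$ is determined by $\Sigma$ (it sends $gv_P$ to $\Sigma(g)v_P$ and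 $gv_Q$ to $\Sigma(g)v_Q$), so $F_{\Sigma_1\Sigma_2}=F_{\Sigma_1}F_{\Sigma_2}$.

**Step 2: a homomorphism $\mathcal K\to\mathbb Z/2$.** The tree $\eta W$ is the Bass–Serre tree of $\eta(P)*Q$. An automorphism of this tree compatible with $\Sigma$ fixes the unique fixed vertex of $Q=\Sigma(Q)$, so it preserves vertex orbits, and $\Sigma(\eta(P))$ is conjugate to $\eta(P)$. Hence $\Sigma(R)=gRg^{-1}$ for some $g$. The group $R\neq 1$ is the stabilizer of a vertex of $\eta W$ and fixes only that vertex, so $N_G(R)=R$, and $g$ is unique up to right multiplication by $R$.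

By Lemma 12, $F(W_R)$ is the smallest $\Sigma(R)$-invariant subtree, which is $gW_R$. So $F'=g^{-1}F$ preserves $W_R$ and is equivariant with respect to $\Sigma'=\mathrm{ad}_{g^{-1}}\Sigma$, which satisfies $\Sigma'(R)=R$. It induces an automorphism of the segment $W_R/R$, independent of the choice of $g$, since replacing $g$ by $g\rho$ with $\rho\in R$ replaces $F'$ by $\rho^{-1}F'$. For a product,
$$\Sigma_1\Sigma_2(R)=\Sigma_1(g_2)g_1R\,(\Sigma_1(g_2)g_1)^{-1},$$
so we may take $g=\Sigma_1(g_2)g_1$. Then
$$g^{-1}F_1F_2=g_1^{-1}\Sigma_1(g_2)^{-1}F_1F_2=g_1^{-1}F_1\,g_2^{-1}F_2=F_1'F_2' .$$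
So we have a homomorphism from $\mathcal K$ to the automorphism group $\mathbb Z/2$ of a segment. Let $\mathcal K_0$ be its kernel.

**Step 3: elements of $\mathcal K_0$ fix all the letters.** Let $\Sigma\in\mathcal K_0$. Then $F'$ preserves $R$-orbits in $W_R$. Changing $g$ by an element of $R$ we get $F'(e)=e$, and then $F'(v_P)=v_P$ because $v_Q\notin Rv_P$. As interior vertices of $\pi$ have valence $2$ in $W_R$, moving along $\pi$ from $e$ we see that $F'$ fixes $\pi$ pointwise. Now $F$ and $F'=g^{-1}F$ both fix $v_P$ and $v_Q$, so $g\in P\cap Q=1$, and $F=F'$ fixes $\pi$ pointwise.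

From $\Sigma(s_1)v_P=F(s_1v_P)=s_1v_P$ and $\Sigma(s_1)\in Q$ we get $s_1^{-1}\Sigma(s_1)\in P\cap Q=1$. From $s_1\Sigma(p_1)v_Q=F(s_1p_1v_Q)=s_1p_1v_Q$ and $\Sigma(p_1)\in P$ we get $p_1^{-1}\Sigma(p_1)\in P\cap Q=1$. Continuing along $\pi$, $\Sigma$ fixes every $s_i$ and every $p_i$.

**Step 4: counting.** So $\Sigma$ fixes every $E_i$ pointwise and every $t_j$. Since $\Sigma(A_i)$ is a conjugate of some $A_j$ and meets $A_i$ nontrivially, $\Sigma(A_i)=A_i$ by (F4). Thus $\Sigma|_{A_i}$ lies in the finite pointwise stabilizer of $E_i$. Since $\Sigma$ is determined by its restrictions to the $A_i$ and the images of the $t_j$, $\mathcal K_0$ is finite, and so is $\mathcal K$. If $\eta W=W$, then $\mathcal K=\mathrm{Stab}_\Gamma(W)$, which is infinite by Lemma 7, a contradiction. $\square$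

## 10. The element $\varphi=\tau^{n_0}\eta$ and the proof of Theorem 2

Let $L=d(W,\eta W)\ge1$ and let $\sigma$ be a geodesic from $W$ to $\eta W$. Let $a_+$ be the first vertex of $\sigma$ after $W$, and $a_-$ the last vertex before $W$ of the geodesic $\eta^{-1}\sigma$ from $\eta^{-1}W$ to $W$. Fix $n_0\ge1$ with $|x(a_+)+n_0-x(a_-)|>3C$ and set
$$\varphi=\tau^{n_0}\eta\in N,\qquad Z_j=\varphi^jW,\qquad\sigma_j=\varphi^j\tau^{n_0}\sigma .$$
Since $\tau W=W$, $\sigma_j$ is a geodesic of length $L$ from $Z_j$ to $Z_{j+1}$, and its first vertex after $Z_j$ is $\varphi^j\tau^{n_0}a_+$. Since $\varphi^{-1}\tau^{n_0}=\eta^{-1}$, we have $\sigma_{j-1}=\varphi^j\eta^{-1}\sigma$, and its last vertex before $Z_j$ is $\varphi^ja_-$. By Lemma 10(b),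
$$|x(\tau^{n_0}a_+)-x(a_-)|>3C. \tag{4}$$
So the path makes the same huge turn at every $Z_j$.

**Lemma 14.** The concatenation $\omega$ of all the $\sigma_j$ is a geodesic line, and $\varphi$ is loxodromic on $X$.

*Proof.* We show by induction on $j-i\ge1$ that $\sigma_i\cdots\sigma_{j-1}$ is geodesic. This is clear for $j-i=1$. If it holds for $(i,j)$, then $Z_i\ne Z_j\ne Z_{j+1}$. Apply Lemma 11 with $h=\varphi^j$, $U_1=Z_i$ and $U_2=Z_{j+1}$, to the reversed geodesic from $Z_j$ to $Z_i$, with first vertex $\varphi^ja_-$, and to $\sigma_j$, with first vertex $\varphi^j\tau^{n_0}a_+$. By (4), every geodesic from $Z_i$ to $Z_{j+1}$ passes through $Z_j$. So $d(Z_i,Z_{j+1})=d(Z_i,Z_j)+L$, which is the claim for $(i,j+1)$. Thus $d(Z_0,\varphi^mZ_0)=|m|L$ for all $m$. $\square$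

**Lemma 15.** $\varphi$ is WPD for the action of $\Gamma$ on $X$.

*Proof.* It suffices to use the basepoint $y=W=Z_0$: if $d(y,W)=K$, an $h$ satisfying the two conditions for $(y,\varepsilon)$ satisfies them for $(W,\varepsilon+2K)$ with the same $M$. Let $\varepsilon\ge1$, choose an integer $j>\varepsilon$, and let $M=2j+1$. Then $j,\ j+1,\ M-j,\ M-j-1$ are all greater than $\varepsilon$. Let $h\in\Gamma$ satisfy $d(Z_0,hZ_0)\le\varepsilon$ and $d(Z_M,hZ_M)\le\varepsilon$, and let $i\in\{j,j+1\}$.

**Step 1: geodesics from $hZ_0$ to $hZ_M$ pass through $Z_i$.** We have $d(Z_0,Z_i)>\varepsilon$ and $d(Z_M,Z_i)>\varepsilon$. So no geodesic $[Z_0,hZ_0]$ or $[Z_M,hZ_M]$ contains $Z_i$, and in particular $hZ_0,hZ_M\ne Z_i$. Let $\beta_0,\beta_M$ be the first vertices after $Z_i$ of geodesics from $Z_i$ to $hZ_0$ and to $hZ_M$. The geodesics along $\omega$ from $Z_i$ to $Z_0$ and $Z_M$ start with $\varphi^ia_-$ and $\varphi^i\tau^{n_0}a_+$. The contrapositive of Lemma 11 at $Z_i=\varphi^iW$, for the pairs $Z_0,hZ_0$ and $Z_M,hZ_M$, gives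
$$|x(\varphi^{-i}\beta_0)-x(a_-)|\le C,\qquad|x(\varphi^{-i}\beta_M)-x(\tau^{n_0}a_+)|\le C .$$
By (4), $|x(\varphi^{-i}\beta_0)-x(\varphi^{-i}\beta_M)|>C$. By Lemma 11 every geodesic from $hZ_0$ to $hZ_M$ passes through $Z_i$.

**Step 2: counting.** Step 1 applies to the $h$-image of the segment $\omega_{[Z_0,Z_M]}$ of $\omega$. So $h^{-1}Z_j$ and $h^{-1}Z_{j+1}$ are vertices of $\omega_{[Z_0,Z_M]}$, and there are finitely many possibilities for the pair $(h^{-1}Z_j,h^{-1}Z_{j+1})$. If $h,h'$ give the same pair, then $h'h^{-1}$ fixes $Z_j=\varphi^j\tau^{n_0}W$ and $Z_{j+1}=\varphi^j\tau^{n_0}\eta W$, so it lies in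
$$\mathrm{Stab}(Z_j)\cap\mathrm{Stab}(Z_{j+1})=\varphi^j\tau^{n_0}\bigl(\mathrm{Stab}(W)\cap\mathrm{Stab}(\eta W)\bigr)\tau^{-n_0}\varphi^{-j},$$
which is finite by Lemma 13. So there are finitely many such $h$. $\square$

**Proof of the "if" part of Theorem 2.** Assume (H) and let $N\le\Gamma'\le\Gamma$. Then $\varphi\in N\le\Gamma'$ is loxodromic and WPD for $\Gamma'$ acting on the hyperbolic graph $X$, since WPD passes to subgroups containing $\varphi$. Suppose $\Gamma'$ is virtually cyclic. Then its infinite subgroup $\mathrm{Stab}(W)\cap N$ (Lemma 7) has finite index in $\Gamma'$, so it contains some $\varphi^m$ with $m\ge1$. But $\varphi^mW=Z_m\neq W$ by Lemma 14, a contradiction. By (Os), $\Gamma'$ is AH. The case $\Gamma'=\Gamma$ is the "if" part. Together with Section 5 this proves Theorem 2, and with the deduction in Section 3 it proves Theorem 1: $\mathrm{Out}(A_1*\dots*A_n)$ is acylindrically hyperbolic for every finitely generated free product of $n\ge3$ nontrivial groups. $\square$
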